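# Drawing frequencies in balanced urns with infinitely many colors

## 1. Stationary proportions, guessed and tested on small urns

An urn contains paint in countably many colors: mass $U_{0,v}\ge 0$ of color $v$, with finite total mass. We repeatedly draw a color with probability proportional to its mass. When color $u$ is drawn, we add one unit of paint, distributed over the colors according to a probability vector $R_u$ that depends on $u$. What are the long-run proportions of the colors in the urn, and how often is each color drawn?

**Definition (balanced urn).** Let $S$ be a countably infinite set and $R=(R(u,v))_{u,v\in S}$ a stochastic matrix with rows $R_u\in\ell_1(S)$. Let $U_0\in\ell_1(S)$ be non-random, with non-negative entries and $t:=\sum_v U_{0,v}>0$. Define recursively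
$$U_{n+1}=U_n+R_{Z_n},\qquad \mathbb P(Z_n=v\mid Z_0,\dots,Z_{n-1})=\frac{U_{n,v}}{n+t}\quad(v\in S).\tag{1}$$
The denominator is right because each step adds mass $1$, so $\sum_vU_{n,v}=n+t$. Let $N_{n,v}=\#\{k\le n: Z_k=v\}$ and $N_n=(N_{n,v})_{v\in S}$.

Throughout, $\|\cdot\|$ is the $\ell_1$ norm, measures on $S$ are row vectors, and $\mu:=U_0/t$. Summing (1) gives
$$U_n=U_0+N_{n-1}R\qquad(n\ge1).\tag{2}$$

*The guess.* Suppose $N_n/(n+1)$ converges in $\ell_1$ to a probability vector $p$. By (2), $U_n/(n+t)\to pR$. Draws made from a composition close to $pR$ should have frequencies $pR$, so $p=pR$. If $R$ is irreducible and positive recurrent with stationary distribution $\pi$, this leaves only $p=\pi$. The first guess is therefore that $N_n/(n+1)$ and $U_n/(n+t)$ both converge to $\pi$, almost surely. We test it; the two-color tests use the same definition with a finite $S$.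

*All rows equal to $\pi$.* Then $U_n=U_0+n\pi$ is not random, and $U_n/(n+t)\to\pi$. The draws are independent with $\mathbb P(Z_n=v)=(U_{0,v}+n\pi_v)/(n+t)\to\pi_v$, so the strong law for independent bounded variables gives $N_{n,v}/(n+1)\to\pi_v$ almost surely.

*Two colors, swapped.* Let $R(1,2)=R(2,1)=1$, a chain of period $2$ with $\pi=(\frac12,\frac12)$. Put $D_n=U_{n,1}-U_{n,2}$. Then $D_{n+1}=D_n\pm1$ with conditional mean increment $-D_n/(n+t)$, so
$$\mathbb E[D_{n+1}^2\mid\text{past}]=D_n^2-\frac{2D_n^2}{n+t}+1\le D_n^2+1,$$
and $\mathbb ED_n^2\le D_0^2+n$. Thus $\sum_k\mathbb E[(D_{k^2}/k^2)^2]<\infty$ and $D_{k^2}/k^2\to0$ almost surely. Between $k^2$ and $(k+1)^2$ the sequence $D$ moves by at most $2k+1$, so $D_n/(n+t)\to0$. Hence $U_n/(n+t)\to(\frac12,\frac12)$ almost surely, and since $U_{n,2}=U_{0,2}+N_{n-1,1}$, the draws follow. The period did no harm.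

*Two colors, $R$ the identity, $U_0=(1,1)$.* This is Pólya's urn. The probability of $j$ draws of color $1$ among the first $n$ is $\binom nj\frac{j!\,(n-j)!}{(n+1)!}=\frac1{n+1}$. The proportion of color $1$ is a bounded martingale, so it converges almost surely, and its limit is uniform on $[0,1]$. Without irreducibility the limit can be random.

*The shift.* Let $S=\{0,1,2,\dots\}$, $R(v,v+1)=1$ and $U_0=\delta_0$, so $t=1$. Then $U_{n,0}=1$ and $\mathbb P(Z_n=0)=\frac1{n+1}\to0$. For $v\ge1$, $\mathbb P(Z_n=v)=\mathbb E[N_{n-1,v-1}]/(n+1)$ is at most an average of the numbers $\mathbb P(Z_k=v-1)$, $k<n$, so by induction $\mathbb P(Z_n=v)\to0$ for every $v$. The mass escapes, and no probability vector can be the limit.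

*The countdown chain.* On $S=\{0,1,2,\dots\}$ let $R(0,k)=p_k$ and $R(k,k-1)=1$ for $k\ge1$, where $p_0>0$ and $p_k>0$ for infinitely many $k$. The return time to $0$ is $k+1$ with probability $p_k$, so the chain is positive recurrent exactly when $\sum_kkp_k<\infty$. It is irreducible and aperiodic. In the positive recurrent case
$$\pi_j=\pi_0\sum_{k\ge j}p_k ,$$
since these numbers satisfy $\pi_j=\pi_{j+1}+\pi_0p_j$. This example has infinitely many colors in an essential way, and we will return to it.

**Definition (uniform ergodicity).** $R$ is uniformly ergodic if there are $C>0$ and $0<\rho<1$ with $|R^n(u,v)-\pi_v|\le C\rho^n$ for all $n\ge1$ and all $u,v\in S$.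

The matrix with all rows $\pi$ satisfies this. The countdown chain does not: $R^n(k,0)=0$ for $n<k$, so $\sup_k|R^n(k,0)-\pi_0|\ge\pi_0$ for every $n$.

For irreducible, aperiodic, positive recurrent $R$ it is known that $U_n/(n+t)\to\pi$ in probability and $\mathbb P(Z_n=v)\to\pi_v$. Under uniform ergodicity the almost sure statements are known. The conjecture comes from Antar Bandyopadhyay, Svante Janson and Debleena Thacker, "Strong Convergence of Infinite Color Balanced Urns Under Uniform Ergodicity", arXiv:1904.06144 (2019). It says that for irreducible, aperiodic, positive recurrent $R$ the almost sure statements hold, coordinatewise and in $\ell_1$, without uniform ergodicity. It is true, and aperiodicity is not needed.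

**Theorem 1.** Let $R$ be irreducible and positive recurrent with stationary distribution $\pi$ (aperiodic or not), and let $U_0$ be as above. Then almost surely
$$\Big\|\frac{N_n}{n+1}-\pi\Big\|\to0,\qquad\Big\|\frac{U_n}{n+t}-\pi\Big\|\to0.$$

Since $\ell_1$ convergence implies coordinatewise convergence, this contains the conjecture. In Section 8 we determine exactly which pairs $(R,U_0)$ give $\ell_1$ convergence.

## 2. Chains, martingales and the Yule process

**Chains.** A positive recurrent state $x$ lies in a closed communicating class $c$, which carries a unique stationary law $\pi$. The mean return time to $x$ is $1/\pi_x$. If $R$ restricted to $c$ is aperiodic, then $R^n(x,v)\to\pi_v$. If a state $v$ is not positive recurrent, then $\frac1n\sum_{k\le n}R^k(u,v)\to0$ for every $u$. Consequently an invariant probability vector $\nu$ vanishes at such $v$: we have $\nu_v=\sum_u\nu_u\frac1n\sum_{k=1}^nR^k(u,v)\to0$ by dominated convergence.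

**Martingales.** Bounded martingales converge almost surely, and the expectation of the limit is the initial expectation. Conditional Borel–Cantelli: if $E_n\in\mathcal G_n$ for a filtration $(\mathcal G_n)$ and $\sum_n\mathbb P(E_{n+1}\mid\mathcal G_n)=\infty$ almost surely, then almost surely infinitely many $E_n$ occur.

**Yule process.** Start with one individual; individuals live forever, and each gives birth at rate $1$, independently. The population size $Y_s$ is geometric with parameter $e^{-s}$, so $\mathbb EY_s=e^s$ and $\mathbb EY_s^2=2e^{2s}-e^s$. Moreover $e^{-s}Y_s\to W$ almost surely with $W\sim\mathrm{Exp}(1)$, so $0<W<\infty$ almost surely.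

**Lemma 2 (Scheffé).** If $p_n,p$ are probability vectors on $S$ and $\liminf_np_n(v)\ge p(v)$ for all $v$, then $\|p_n-p\|\to0$.

*Proof.* Since $\sum_v(p(v)-p_n(v))=0$, we have $\|p_n-p\|=2\sum_v(p(v)-p_n(v))^+$. Each term tends to $0$ and is at most $p(v)$, which is summable. Dominated convergence finishes. $\square$

So lower bounds on the frequencies, one color at a time, are enough.

## 3. The urn as an $R$-chain along a random forest

The mass in the urn has an ancestry: it is either initial mass or a unit added by some earlier draw $k$. We record which part was drawn from.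

**Definition (forest).** Let $\mathcal G_{n-1}=\sigma(K_i,Z_i:i\le n-1)$. Given $\mathcal G_{n-1}$, choose
$$\mathbb P(K_n=*)=\frac t{n+t},\qquad\mathbb P(K_n=k)=\frac1{n+t}\quad(0\le k\le n-1),\tag{3}$$
and then $Z_n\sim\mu$ if $K_n=*$, and $Z_n\sim R(Z_k,\cdot)$ if $K_n=k$. We call $K_n$ the parent of vertex $n$; vertices with parent $*$ are roots. For any vertex $j$ let $T_j$ consist of $j$ and all its descendants, and $a^{(j)}_n:=|T_j\cap\{0,\dots,n\}|$.

For example, $K_0=*$ always. If $K_1=0$, $K_2=*$, $K_3=1$, then the roots up to time $3$ are $0$ and $2$, and $T_0$ contains $0,1,3$ but not $2$. The colors $Z_0,Z_1,Z_3$ form three consecutive states of an $R$-chain.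

The conditional law of $Z_n$ given $\mathcal G_{n-1}$ is $\frac1{n+t}\big(t\mu+\sum_{k<n}R_{Z_k}\big)=U_n/(n+t)$, so $(Z_n)$ has the law prescribed by (1). All our assertions concern only the law of $(Z_n)$, because $U_n$ and $N_n$ are functions of it. We may therefore work in the forest.

**Definition (RRT chain).** Let $x\in S$. The RRT chain from $x$ (RRT for random recursive tree) is the sequence $(\zeta_n)_{n\ge0}$ with $\zeta_0=x$ such that, given the past, $\kappa_{n+1}$ is uniform on $\{0,\dots,n\}$ and then $\zeta_{n+1}\sim R(\zeta_{\kappa_{n+1}},\cdot)$.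

For the shift started at $x=0$, $\zeta_n$ is the depth of vertex $n$ in the random recursive tree; for the swap, it records the parity of the depth.

**Lemma 3.** Fix $j\ge0$. Almost surely $a^{(j)}_n\to\infty$, and $a^{(j)}_n/(n+1)\to\rho_j$ for some random $\rho_j\in[0,1]$. If $\tau_0=j<\tau_1<\cdots$ are the elements of $T_j$, then conditionally on $Z_j=x$ the sequence $(Z_{\tau_i})_{i\ge0}$ is an RRT chain from $x$.

*Proof.* **Step 1: growth of $T_j$.** For $n\ge j$, vertex $n+1$ joins $T_j$ exactly when its parent is in $T_j$, so
$$\mathbb P(n+1\in T_j\mid\mathcal G_n)=\frac{a^{(j)}_n}{n+1+t}\ge\frac1{n+1+t}.$$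
The sum over $n$ diverges, so $a_n^{(j)}\to\infty$ by conditional Borel–Cantelli. Also $\mathbb E[a^{(j)}_{n+1}\mid\mathcal G_n]=a_n^{(j)}\frac{n+2+t}{n+1+t}$, so $a^{(j)}_n/(n+1+t)$, $n\ge j$, is a bounded martingale and converges.

**Step 2: the law inside $T_j$.** The $\tau_i$ are stopping times, finite by Step 1. Let $i\ge1$ and $0\le a<i$. The event $\{\tau_{i-1}<n\le\tau_i\}$ says that $T_j\cap\{0,\dots,n-1\}$ has exactly $i$ elements, so it lies in $\mathcal G_{n-1}$. On it, $\mathbb P(\tau_i=n\mid\mathcal G_{n-1})=\frac i{n+t}$, and hence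
$$\mathbb P(\tau_i=n,K_n=\tau_a,Z_n=v\mid\mathcal G_{n-1})=\frac1{n+t}R(Z_{\tau_a},v)=\mathbb P(\tau_i=n\mid\mathcal G_{n-1})\cdot\frac1iR(Z_{\tau_a},v).$$
Let $E\in\mathcal G_{\tau_{i-1}}$. Then $E\cap\{\tau_{i-1}<n\le\tau_i\}\in\mathcal G_{n-1}$. Multiply by the indicator of this event, take expectations, and sum over $n$. As $\tau_i<\infty$ almost surely,
$$\mathbb P(E,\ K_{\tau_i}=\tau_a,\ Z_{\tau_i}=v)=\mathbb E\Big[\mathbb 1_E\,\frac1i\,R(Z_{\tau_a},v)\Big].$$
So, given $\mathcal G_{\tau_{i-1}}$, the parent of $\tau_i$ is uniform among $\tau_0,\dots,\tau_{i-1}$ and the type is then chosen by $R$. This is the RRT recursion. Taking $E\subseteq\{Z_j=x\}$ gives the conditional statement. $\square$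

The work is now to understand one tree.

**Proposition 4.** Let $R$ be any stochastic matrix, and let $x$ be a positive recurrent state with communicating class $c$ (necessarily closed). Let $\pi$ be the stationary distribution carried by $c$. Then for the RRT chain from $x$, almost surely, for every $v\in S$,
$$\frac1{n+1}\#\{k\le n:\zeta_k=v\}\to\pi_v.$$

We treat trees one at a time because the estimates below contain the factor $1/\pi_x$ with $x$ the type of the root, and $1/\pi_x$ is unbounded in $x$ when $c$ is infinite. Roots of infinitely many types may occur in the urn.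

Sections 4–6 prove Proposition 4. All $\zeta_k$ lie in the closed class $c$; if $v\notin c$, both sides are $0$. So fix $v\in c$ and put $f=\mathbb 1_v$.

## 4. One tree in continuous time: means, variances, and the uniformly ergodic case

Different subtrees of a random recursive tree compete for new vertices and so are dependent. In continuous time they become independent.

**Step 1: embedding.** Run a Yule process from one individual of type $x$; each child of a type-$y$ individual receives a type with law $R(y,\cdot)$. At each birth the parent is uniform among the individuals present, so the types in order of birth form an RRT chain from $x$. We realize $(\zeta_n)$ this way. For bounded $g:S\to\mathbb R$ put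
$$A_s(g)=\sum_{i<Y_s}g(\zeta_i),\qquad F_s(g)=e^{-s}A_s(g).$$
We want $A_s(f)/Y_s\to\pi_v$, since at the time when the population reaches size $n+1$ this ratio is $\frac1{n+1}\#\{k\le n:\zeta_k=v\}$.

**Step 2: the mean.** We show that averaging over the population amounts to running a single chain. Write $\mathbb E_y$ when the first individual has type $y$. While the population is $\zeta_0,\dots,\zeta_{Y_w-1}$, each $i$ gives birth at rate $1$, which adds $Rg(\zeta_i)$ on average. So $A_s(g)-\int_0^sA_w(Rg)\,dw$ is a martingale when stopped at the time the population reaches a fixed size. Up to time $s$ it is bounded by $(1+s)\|g\|_\infty Y_s$, which is integrable, so the stopping can be removed by dominated convergence. With $m_sg(y):=\mathbb E_yA_s(g)$ this gives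
$$m_sg=g+\int_0^sm_w(Rg)\,dw.$$
Applying this to $Rg,R^2g,\dots$ in turn,
$$m_sg=\sum_{k=0}^K\frac{s^k}{k!}R^kg+\int_0^s\frac{(s-w)^K}{K!}\,m_w(R^{K+1}g)\,dw.$$
Since $|m_w(R^{K+1}g)|\le\|g\|_\infty e^w$, the remainder is at most $\|g\|_\infty e^s\frac{s^{K+1}}{(K+1)!}\to0$. So $m_s=e^{sR}$, and
$$\mathbb E_yF_s(g)=Q_sg(y),\qquad Q_s:=e^{s(R-I)}=\sum_{k\ge0}e^{-s}\frac{s^k}{k!}R^k.\tag{4}$$
Here $Q_s$ is the semigroup of the continuous-time chain $X$ that makes an $R$-step at each point of a rate-$1$ Poisson process: $Q_sg(y)=\mathbb E_yg(X_s)$.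

**Step 3: the variance.** We show that from any deterministic time $r$ on, the population behaves like its conditional mean, up to an error of size $e^{-r/2}$. Let $0\le g\le1$ and $r,u\ge0$. Given the process up to time $r$, the individuals alive at time $r$ generate independent populations. The one generated by a type-$y$ individual contributes to $A_{r+u}(g)$ a variable $\xi$ with mean $e^uQ_ug(y)$ by (4), and $\mathbb E\xi^2\le\mathbb EY_u^2\le2e^{2u}$. The sum of the means, times $e^{-(r+u)}$, is $F_r(Q_ug)$. Variances of independent variables add, so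
$$\mathbb E\big|F_{r+u}(g)-F_r(Q_ug)\big|^2\le e^{-2(r+u)}\cdot2e^{2u}\,\mathbb EY_r=2e^{-r}.\tag{5}$$

**The natural first attempt.** Fix $h>0$, look at times $s=kh$, and cut in the middle: $r=u=s/2$. By (5) the second moments of $F_s(f)-F_r(Q_uf)$ are at most $2e^{-kh/2}$, which is summable, so this difference tends to $0$ almost surely along $s=kh$. What remains is
$$\big|F_r(Q_uf)-\pi_ve^{-r}Y_r\big|\le F_r\big(|Q_uf-\pi_v|\big).$$
If $R$ is uniformly ergodic, then by (4), for all $y$,
$$|Q_uf(y)-\pi_v|\le\sum_{k\ge0}e^{-u}\frac{u^k}{k!}|R^k(y,v)-\pi_v|\le e^{-u}+Ce^{-(1-\rho)u},$$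
so the remainder is at most $(e^{-u}+Ce^{-(1-\rho)u})e^{-r}Y_r\to0$. Thus $F_{kh}(f)\to\pi_vW$ almost surely for every $h$, which suffices for the ratio (Step 8 below).

For the countdown chain this breaks at one point. With $v=0$, the chain started at $y$ needs $y$ steps to reach $0$, so $Q_uf(y)\le\mathbb P(\mathrm{Poi}(u)\ge y)\to0$ as $y\to\infty$, and
$$\sup_y|Q_uf(y)-\pi_0|\ge\pi_0\qquad\text{for every }u.$$
There is no uniform bound. We must show instead that few individuals alive at time $r$ have types $y$ for which $Q_uf(y)$ is far from $\pi_v$.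

## 5. Counting individuals in long excursions

Which types are bad? We use the type $x$ of the root as regeneration state. Let
$$H=\inf\{w\ge0:X_w=x\},\qquad g_q(y):=\mathbb P_y(H>q),$$
which is nonincreasing in $q$. In the countdown chain with $x=0$, $g_q(y)=\mathbb P(\mathrm{Poi}(q)<y)$: the bad types are those well above $q$.

**Step 4: convergence from $x$.** We show that $\delta(u):=\|Q_u(x,\cdot)-\pi\|$ is nonincreasing and tends to $0$, for every period. By (4), $Q_1(y,z)>0$ for all $y,z\in c$, so $Q_1$ restricted to $c$ is irreducible and aperiodic. It has the invariant probability $\pi$, hence is positive recurrent, and $Q_k(x,\cdot)=Q_1^k(x,\cdot)\to\pi$ coordinatewise as $k\to\infty$ through the integers. By Lemma 2 the convergence is in $\ell_1$. For $w\ge u$ we have $Q_w(x,\cdot)-\pi=(Q_u(x,\cdot)-\pi)Q_{w-u}$, and a stochastic matrix contracts $\ell_1$, so $\delta(w)\le\delta(u)$. Both claims follow. The Poisson randomness in the number of steps has removed the period.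

**Step 5: only long excursions are bad.** For $y\in S$ and $u>0$, split according to whether $H\le u/2$. By the strong Markov property at $H$, and as $|f-\pi_v|\le1$,
$$|Q_uf(y)-\pi_v|\le\Big|\mathbb E_y\big[(Q_{u-H}f(x)-\pi_v)\mathbb 1_{\{H\le u/2\}}\big]\Big|+\mathbb P_y(H>u/2)\le\delta(u/2)+g_{u/2}(y).\tag{6}$$

**Step 6: the mean fraction in long excursions.** We claim
$$\mathbb EF_r(g_q)\le\frac{1+r}{\pi_x\,q}\qquad(r\ge0,\ q>0).\tag{7}$$
By (4) and the Markov property,
$$\mathbb EF_r(g_q)=Q_rg_q(x)=\mathbb P_x\big(X_w\ne x\text{ for all }w\in[r,r+q]\big).$$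
Under $\mathbb P_x$ let $0=\sigma_0<\sigma_1<\cdots$ be the successive times at which an $R$-step ends in $x$ (steps $x\to x$ included), and $L_{k+1}=\sigma_{k+1}-\sigma_k$. The $L_k$ are i.i.d., and each is a sum of $\tau$ independent $\mathrm{Exp}(1)$ variables, where $\tau$ is the discrete return time to $x$ and is independent of the exponentials. So $\mathbb EL=\mathbb E\tau=1/\pi_x$. Suppose $X\ne x$ on $[r,r+q)$ and $\sigma_k\le r<\sigma_{k+1}$. Since $X_{\sigma_{k+1}}=x$, we get $\sigma_{k+1}\ge r+q$, hence $L_{k+1}\ge q$. As $L_{k+1}$ is independent of $\sigma_k$, the probability is at most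
$$\sum_{k\ge0}\mathbb P(\sigma_k\le r)\,\mathbb P(L\ge q)\le(1+r)\,\frac1{\pi_xq}.$$
Here we used Markov's inequality for $L$, and that the number of $k\ge1$ with $\sigma_k\le r$ is at most the number of steps of $X$ in $[0,r]$, whose mean is $r$. This proves (7).

**Where the cut must be made.** Now take $s=kh$, cut at $r$, and put $u=s-r$, $q=u/2$. For (5) to be summable in $k$ we need $\sum_k e^{-r}<\infty$. For the bad individuals we would like $\sum_k\mathbb EF_r(g_q)<\infty$.

Cutting in the middle, $r=s/2$ and $q=s/4$, makes (7) useless: its right side does not tend to $0$. A much earlier cut is affordable in (5): $r=2\log k$ gives $\sum_k2k^{-2}<\infty$. Then (7) is of order $\log k/k$, which tends to $0$ but is still not summable.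

This is not only a weakness of (7). Take the countdown chain with $\pi_y=c_0/\big((y+2)\log^2(y+2)\big)$, where $c_0$ normalizes and $p_y=(\pi_y-\pi_{y+1})/\pi_0>0$. These $p_y$ sum to $1$, and $\mathbb P(\tau-1\ge j)=\sum_{k\ge j}p_k=\pi_j/\pi_0$. Let $x=0$, let $e_{k+1}$ be the holding time at $0$ that begins at $\sigma_k$, and put
$$B_k=\{\sigma_k\le r/2,\ e_{k+1}\le r/2,\ L_{k+1}>r+q\}.$$
On $B_k$ the chain leaves $0$ by time $r$ and returns after $r+q$, and $k$ is the last index with $\sigma_k\le r/2$, so the $B_k$ are disjoint. By Wald's identity, $\sum_k\mathbb P(\sigma_k\le r/2)\ge\frac r2\pi_0$, because the first $\sigma_k$ beyond $r/2$ has mean at least $r/2$. For an integer $j\ge2(r+q)$ a sum of at least $j$ independent $\mathrm{Exp}(1)$ variables exceeds $r+q$ with probability at least $\mathbb P(\mathrm{Poi}(r+q)<2(r+q))\ge\frac12$, by Markov's inequality. With $j=\lceil2(r+q)\rceil$, on $\{\tau-1\ge j\}$ we apply this to the exponentials other than $e_{k+1}$, and obtain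
$$\mathbb EF_r(g_q)\ge\frac r2\,\pi_0\cdot(1-e^{-r/2})\cdot\frac12\cdot\frac{\pi_j}{\pi_0}=\frac r4(1-e^{-r/2})\,\pi_{\lceil2(r+q)\rceil}.\tag{8}$$
For $r=s/2$, $q=s/4$ the right side is of order $1/\log^2k$. For $r=2\log k$, where $2(r+q)$ is of order $k$, it is of order $1/(k\log k)$. Both series diverge. So summing these expectations, one for each lattice time, cannot finish the proof. (This says nothing against the convergence itself, only against this sum.)

## 6. Cutting times frozen on dyadic blocks

The way out is that the cutting time need not change with $k$. Keep $r$ constant while $k$ runs through a dyadic block $2^m\le k<2^{m+1}$. The variance bound (5) must still be summed over all $k$, and a logarithmic $r$ pays for that. The bad individuals, however, now enter only through $F_r(g_q)$ with the same $r$ for the whole block. As $g_q$ decreases in $q$, the smallest $q$ of the block controls them all. There is one random variable per block, and (7) is then summable.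

**Step 7: convergence along a lattice.** Fix $h>0$ and let $s_k=kh$. For $2^m\le k<2^{m+1}$ put
$$r(m)=2m\log2,\qquad u_k=s_k-r(m).$$
There is $m_0(h)\geq 1$ such that $u_k\ge h2^m-2m\log2\ge h2^{m-1}$ for $m\ge m_0(h)$. For such $m$, apply (6) with $u=u_k$ under $F_{r(m)}$. Both $g_q$ in $q$ and $\delta$ are nonincreasing, and $u_k/2\ge h2^{m-2}$, so
$$\big|F_{s_k}(f)-\pi_ve^{-r(m)}Y_{r(m)}\big|\le\big|F_{s_k}(f)-F_{r(m)}(Q_{u_k}f)\big|+F_{r(m)}(g_{h2^{m-2}})+\delta(h2^{m-2})\,e^{-r(m)}Y_{r(m)}.\tag{9}$$

- First term: by (5) its second moment is at most $2e^{-r(m)}=2\cdot4^{-m}$. There are $2^m$ values of $k$ in block $m$, so the sum of the second moments is at most $\sum_m2^m\cdot2\cdot4^{-m}<\infty$. The first term tends to $0$ almost surely as $k\to\infty$.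
- Second term: it depends on $m$ only. By (7) the sum over $m$ of its expectations is at most $\sum_m\frac{1+2m\log2}{\pi_xh2^{m-2}}<\infty$. It tends to $0$ almost surely.
- Third term: $e^{-r(m)}Y_{r(m)}\to W<\infty$ almost surely, and $\delta(h2^{m-2})\to0$ by Step 4. It tends to $0$ almost surely.

Since also $\pi_ve^{-r(m)}Y_{r(m)}\to\pi_vW$, we conclude $e^{-kh}A_{kh}(f)\to\pi_vW$ almost surely as $k\to\infty$.

**Step 8: all times.** We fill the gaps between lattice points by monotonicity. Both $A_s(f)$ and $Y_s$ are nondecreasing in $s$, so for $kh\le s\le(k+1)h$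
$$\frac{A_{kh}(f)}{Y_{(k+1)h}}\le\frac{A_s(f)}{Y_s}\le\frac{A_{(k+1)h}(f)}{Y_{kh}}.$$
By Step 7 and $e^{-s}Y_s\to W>0$, the left side tends to $e^{-h}\pi_v$ and the right side to $e^h\pi_v$. Hence almost surely
$$e^{-h}\pi_v\le\liminf_{s\to\infty}\frac{A_s(f)}{Y_s}\le\limsup_{s\to\infty}\frac{A_s(f)}{Y_s}\le e^h\pi_v .$$
Take $h=1/i$, $i=1,2,\dots$; then $A_s(f)/Y_s\to\pi_v$ almost surely. Evaluating at the times when the population reaches size $n+1$ gives the claim for $v$, and $S$ is countable. This proves Proposition 4. $\square$

## 7. Summing over the trees of the forest: proof of Theorem 1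

**Lemma 5.** Let $R$ be any stochastic matrix and fix $j$. Almost surely, on the event that $Z_j$ is positive recurrent, with class $c$ and stationary law $\pi^c$,
$$\frac1{n+1}\#\{k\in T_j,\ k\le n:Z_k=v\}\to\rho_j\,\pi^c_v\qquad\text{for all }v\in S.$$

*Proof.* Condition on $Z_j=x$, for each of the countably many positive recurrent $x$ with $\mathbb P(Z_j=x)>0$. By Lemma 3, the types in $T_j$ in order of appearance form an RRT chain from $x$, and $a_n^{(j)}\to\infty$. So by Proposition 4 the proportion of type $v$ in $T_j\cap\{0,\dots,n\}$ tends to $\pi_v^c$. Multiply by $a_n^{(j)}/(n+1)\to\rho_j$. $\square$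

**Proof of Theorem 1.**

**Step 1: no mass is lost to late roots.** We show $\sum_{\text{roots }j}\rho_j=1$ almost surely. For $n\ge m\ge0$ let $C_n$ be the number of vertices $k\le n$ lying in no $T_j$ with $j\le m$ a root. Every vertex $k\le m$ descends from a root $\le m$, so $C_m=0$. For $n\ge m$, vertex $n+1$ is counted exactly when its parent is $*$ or a counted vertex, so by (3)
$$\mathbb P(n+1\text{ counted}\mid\mathcal G_n)=\frac{t+C_n}{n+1+t},\qquad\mathbb E[t+C_{n+1}\mid\mathcal G_n]=(t+C_n)\frac{n+2+t}{n+1+t}.$$
Thus $(t+C_n)/(n+1+t)$, $n\ge m$, is a bounded martingale started at $t/(m+1+t)$. Trees of distinct roots are disjoint, so $C_n=n+1-\sum_{\text{roots }j\le m}a_n^{(j)}$, and by Lemma 3 the limit of the martingale is $1-\sum_{\text{roots }j\le m}\rho_j$. Its expectation is $t/(m+1+t)$. These limits are nonnegative and nonincreasing in $m$, with expectations tending to $0$, so they decrease to $0$ almost surely.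

**Step 2: the draws.** Every state is positive recurrent with stationary law $\pi$. By Lemma 5, almost surely for all $m$ and $v$,
$$\liminf_{n\to\infty}\frac{N_{n,v}}{n+1}\ge\pi_v\sum_{\text{roots }j\le m}\rho_j.$$
Let $m\to\infty$ and use Step 1: $\liminf_nN_{n,v}/(n+1)\ge\pi_v$ for all $v$. By Lemma 2, $\|N_n/(n+1)-\pi\|\to0$ almost surely.

**Step 3: the composition.** By (2) and $\pi R=\pi$,
$$\frac{U_n}{n+t}-\pi=\frac{U_0}{n+t}+\frac n{n+t}\Big(\frac{N_{n-1}}n-\pi\Big)R-\Big(1-\frac n{n+t}\Big)\pi.$$
Since $R$ contracts $\ell_1$,
$$\Big\|\frac{U_n}{n+t}-\pi\Big\|\le\frac t{n+t}+\Big\|\frac{N_{n-1}}n-\pi\Big\|+\Big(1-\frac n{n+t}\Big)\to0\quad\text{almost surely.}\tag{10}$$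
$\blacksquare$

## 8. Exactly when the frequencies converge

Now let $R$ be an arbitrary stochastic matrix on $S$. Let $S_+$ be the (closed, possibly empty) set of positive recurrent states, partitioned into classes $c\in\mathcal C$ with stationary laws $\pi^c$. Let $(X_d)_{d\ge0}$ be the discrete-time $R$-chain with $X_0\sim\mu=U_0/t$. (From here on $X$ denotes this chain.) A set $G\subseteq S$ is closed if the chain cannot leave it.

For the shift, $S_+=\emptyset$. If $R(0,a)=R(0,b)=\frac12$, all other colors are absorbing, and $U_0=\delta_0$, then $S_+=S\setminus\{0\}$, the classes are single colors, and $X$ hits $S_+$ in one step.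

**Theorem 6.** The following are equivalent:

1. $\mathbb P_\mu(X\text{ hits }S_+)=1$;
2. $N_n/(n+1)$ converges in $\ell_1$ almost surely;
3. $U_n/(n+t)$ converges in $\ell_1$ almost surely;
4. $N_n/(n+1)$ converges in $\ell_1$ in probability (to some random element of $\ell_1$);
5. $U_n/(n+t)$ converges in $\ell_1$ in probability;
6. the means $\nu_n:=\mathbb E[N_n]/(n+1)$ converge in $\ell_1$.

In that case both almost sure limits equal the same random probability vector $M=\sum_cM_c\pi^c$, where $M_c\ge0$, $\sum_cM_c=1$ and $\mathbb EM_c=\mathbb P_\mu(X\text{ hits }c)$.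

In particular, for irreducible $R$ the conclusion of the conjecture (indeed $\ell_1$ convergence in any of the senses 2–6) holds if and only if $R$ is positive recurrent, whatever the period.

In the example with $a$ and $b$, condition 1 holds and $\mathbb EM_{\{a\}}=\mathbb EM_{\{b\}}=\frac12$. For the shift condition 1 fails, in agreement with Section 1.

*Proof.* **Step 1: the law of one draw.** We express the law $\lambda_n$ of $Z_n$ through the chain $X$. We have $\lambda_n=\mathbb E[U_n]/(n+t)$ and $\nu_n=\frac1{n+1}\sum_{k\le n}\lambda_k$. Taking expectations in $U_{n+1}=U_n+R_{Z_n}$ gives $(n+1+t)\lambda_{n+1}=(n+t)\lambda_n+\lambda_nR$. Since $\lambda_0=\mu$,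
$$\lambda_n=\mu\prod_{k=1}^n\Big(\big(1-\tfrac1{k+t}\big)I+\tfrac1{k+t}R\Big)=\mathbb E[\mu R^{D_n}],$$
where $D_n$ is a sum of independent Bernoulli$(1/(k+t))$ variables, $1\le k\le n$. As $\sum_k1/(k+t)=\infty$, $D_n\to\infty$ in probability, by Borel–Cantelli. If $G$ is closed, then $(\mu R^d)(G)=\mathbb P_\mu(X\text{ hits }G\text{ by step }d)$ is nondecreasing in $d$ with limit $\mathbb P_\mu(X\text{ hits }G)$. Hence
$$\lambda_n(G)\le\mathbb P_\mu(X\text{ hits }G),\qquad\lambda_n(G)\to\mathbb P_\mu(X\text{ hits }G).\tag{11}$$

**Step 2: 1 implies 2 and 3, and the form of the limit.** We repeat the proof of Theorem 1, replacing the roots by the first vertices of positive recurrent type. Let $J$ be the set of vertices $j$ with $Z_j\in S_+$ and no proper ancestor of type in $S_+$. The trees $T_j$, $j\in J$, are disjoint. Since $S_+$ is closed, their union is almost surely $\{k:Z_k\in S_+\}$.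

For $n\ge m$ let $C_n$ be the number of $k\le n$ not in $\bigcup_{j\in J,\,j\le m}T_j$. A vertex $k\le m$ with $Z_k\in S_+$ lies in $T_j$ for some $j\in J$ with $j\le k\le m$, so $C_m=b_m:=\#\{k\le m:Z_k\notin S_+\}$. For $n\ge m$, vertex $n+1$ exceeds every $j\le m$, so it lies in the union exactly when its parent does. That is, it is counted exactly when its parent is $*$ or a counted vertex. As before, $(t+C_n)/(n+1+t)$, $n\ge m$, is a bounded martingale, now started at $(t+b_m)/(m+1+t)$. By Lemma 3 its limit is $1-\sum_{j\in J,\,j\le m}\rho_j$, with expectation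
$$\frac{t+\mathbb Eb_m}{m+1+t},\qquad\mathbb Eb_m=\sum_{k\le m}\lambda_k(S\setminus S_+).$$
By (11) with $G=S_+$ and condition 1, $\lambda_k(S\setminus S_+)\to0$, so this expectation tends to $0$ as $m\to\infty$. The limits are nonnegative and nonincreasing in $m$, hence $\sum_{j\in J}\rho_j=1$ almost surely.

Write $c(y)$ for the class of $y\in S_+$, and put
$$M:=\sum_{j\in J}\rho_j\,\pi^{c(Z_j)}=\sum_cM_c\pi^c,\qquad M_c:=\sum_{j\in J,\,Z_j\in c}\rho_j .$$
This is a probability vector with $M_c\ge0$ and $\sum_cM_c=1$. By Lemma 5, $\liminf_nN_{n,v}/(n+1)\ge\sum_{j\in J,\,j\le m}\rho_j\pi_v^{c(Z_j)}$ for all $m$ and $v$. Letting $m\to\infty$ gives $\liminf_nN_{n,v}/(n+1)\ge M_v$, and Lemma 2 gives $\|N_n/(n+1)-M\|\to0$ almost surely. Since $MR=M$, (10) holds with $M$ in place of $\pi$, by the same computation, and $\|U_n/(n+t)-M\|\to0$ almost surely.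

For the means, $N_n(c)/(n+1)\to M(c)=M_c$ almost surely, so by bounded convergence $\nu_n(c)\to\mathbb EM_c$. On the other hand, $c$ is closed, so (11) gives $\lambda_n(c)\to\mathbb P_\mu(X\text{ hits }c)$, and the Cesàro means $\nu_n(c)$ have the same limit. Thus $\mathbb EM_c=\mathbb P_\mu(X\text{ hits }c)$.

**Step 3: 2 implies 4, 3 implies 5, and each of 4 and 5 implies 6.** The first two are trivial. Assume 4, with limit $M$. All norms $\|N_n/(n+1)\|$ equal $1$, so $\|M\|\le1$ almost surely and $\mathbb E\|N_n/(n+1)-M\|\to0$ by bounded convergence. Then $\|\nu_n-\mathbb EM\|\le\mathbb E\|N_n/(n+1)-M\|\to0$, which is 6. Assume 5. In the same way $\lambda_n=\mathbb E[U_n]/(n+t)$ converges in $\ell_1$, hence so do its Cesàro means $\nu_n$.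

**Step 4: 6 implies 1.** We show that a limit of the means is invariant, and so must sit on $S_+$. Let $\nu_n\to\nu$ in $\ell_1$; then $\nu$ is a probability vector. Taking expectations in (2),
$$(n+1+t)\lambda_{n+1}=U_0+(n+1)\nu_nR,$$
so $\lambda_{n+1}\to\nu R$ in $\ell_1$. Taking Cesàro means, $\nu_n\to\nu R$, hence $\nu=\nu R$. An invariant probability vector is carried by the positive recurrent states (Section 2), so $\nu(S_+)=1$ and $\nu_n(S_+)\to1$. By (11), $\nu_n(S_+)\le\mathbb P_\mu(X\text{ hits }S_+)$, which must therefore equal $1$.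

**Step 5: irreducible $R$.** Here $S_+=S$ or $S_+=\emptyset$, so condition 1 says exactly that $R$ is positive recurrent, and then $M=\pi$. $\blacksquare$

**Remark (the limit can be genuinely random).** Suppose $U_0$ is carried by $S_+$. Then all draws have types in $S_+$, and for each class $c$
$$\mathbb P(Z_n\in c\mid\text{past})=\frac{U_n(c)}{n+t},\qquad U_{n+1}(c)=U_n(c)+\mathbb 1_{\{Z_n\in c\}},$$
because $R_{Z_n}$ puts mass $1$ on $c$ if $Z_n\in c$ and mass $0$ otherwise. This is a classical Pólya urn over the classes. So when finitely many classes are charged, $(M_c)$ is Dirichlet with parameters $(U_0(c))$ (Blackwell–MacQueen, *Ann. Statist.* 1, 1973). The identity matrix with $U_0=(1,1)$ from Section 1 is the case of two classes with parameters $(1,1)$, where $M_c$ is uniform on $[0,1]$.
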